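# Scattering rigidity of the flat annulus

## 1. Exit directions without travel times: a first guess

Take a flat cylinder of height 2 and circumference 1. Shoot unit-speed geodesics into it from its two boundary circles, and record for each one only where it comes out and in which direction, not how long it took. Now someone hands you an unknown compact Riemannian manifold with the same boundary and the same record. Must it be the flat cylinder?

The answer one would first guess is **yes**. Every geodesic entering the cylinder leaves it again, these geodesics sweep out all of it in nearly all directions, and there seems to be nowhere for a different metric to hide. The guess is right, but the missing travel times make it delicate. We fix the terms, then test the guess.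

All manifolds are compact, connected, smooth Riemannian manifolds with nonempty boundary. For such an $M$ let $\Omega M$ be the unit tangent bundle, $\Omega_xM$ the unit vectors at $x$, and for $x\in\partial M$ let $\nu_M(x)$ be the inward unit normal. Write $\partial_+\Omega M$, $\partial_0\Omega M$, $\partial_-\Omega M$ for the sets of unit vectors $X$ at boundary points with $(X,\nu_M)>0$, $=0$, $<0$ respectively.

**Definition (scattering and lens data).** For $X\in\partial_+\Omega M$ let $\gamma_X$ be the geodesic of $M$ with $\gamma_X'(0)=X$, on its maximal interval in $M$. If $\gamma_X(t)\in\partial M$ for some $t>0$, let $L_M(X)$ be the first such time (the exit time), and $S_M(X)=\gamma_X'(L_M(X))\in\partial_-\Omega M\cup\partial_0\Omega M$ (the exit vector). Otherwise $\gamma_X(t)$ is in the interior for all $t>0$; then $\gamma_X$ is called trapped, and $S_M(X),L_M(X)$ are undefined. The scattering data is the map $S_M$; the lens data is the pair $(S_M,L_M)$.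

**Definition (same data, rigidity).** Let $h:\partial M\to\partial N$ be an isometry, and extend $dh$ to vectors of $M$ at boundary points by $\nu_M(x)\mapsto\nu_N(h(x))$. Then $M$ and $N$ have the same scattering data rel $h$ if $dh$ maps the non-trapped vectors of $\partial_+\Omega M$ onto those of $\partial_+\Omega N$ and $S_N\circ dh=dh\circ S_M$ there. They have the same lens data rel $h$ if also $L_N\circ dh=L_M$ there. $M$ is scattering rigid (lens rigid) if, whenever $N$ has the same scattering (lens) data rel some $h$, there is an isometry $M\to N$ extending $h$.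

*Example: the flat annulus.* Let $M=[-1,1]\times\mathbb R/\mathbb Z$ with metric $ds^2+d\theta^2$. The geodesic from $(-1,x)$ with velocity $\cos\psi\,\partial_\theta+\sin\psi\,\partial_s$, $0<\psi<\pi$, is a straight segment. It reaches the other circle after time $2/\sin\psi$, at $\theta=x+2\cot\psi$, with the same velocity. The inward normal is $\partial_s$ at $s=-1$ and $-\partial_s$ at $s=1$. So the entering vector $\cos\psi\,\partial_\theta+\sin\psi\,\nu_M$ at $x$ exits as $\cos\psi\,\partial_\theta-\sin\psi\,\nu_M$ at $x+2\cot\psi$. No vector is trapped.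

*Example: a trapped geodesic.* On an annulus with metric $dt^2+f(t)^2d\theta^2$, Clairaut's relation says that along a unit-speed geodesic $k=f^2\theta'$ is constant, so $t'^2=1-k^2/f^2$. Suppose $f$ has a minimum at an interior $t_0$, with $k:=f(t_0)<f(t)$ for $t<t_0$. The geodesic from $t=0$ with constant $k$ and $t'>0$ has $t'\le C|t-t_0|$ near $t_0$, because $f-k=O((t-t_0)^2)$. So it never reaches $t_0$: it is trapped.

The question comes from Christopher B. Croke and Haomin Wen, "Scattering data versus lens data on surfaces", arXiv:1508.03081 (2015). With $D^n$ the closed unit ball in $\mathbb R^n$ and $D^n\times\mathbb R/\mathbb Z$ carrying the flat product metric, the known results recorded with the problem are these. $D^n\times\mathbb R/\mathbb Z$ is scattering rigid for $n>1$ (C. Croke). It is lens rigid for $n>1$ (C. Croke) and for $n=1$ (C. Croke–P. Herreros). Scattering rigidity for $n=1$ is the question left.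

## 2. Intervals, flat competitors, surfaces of revolution

**Intervals.** In dimension 1 the guess fails. Take $M=[0,1]$ and $N=[0,2]$. From either end the geodesic exits at the other end, pointing outward. So $M$ and $N$ have the same scattering data, for the bijection of endpoints $0\mapsto0$, $1\mapsto2$, and they are not isometric. Lost travel times can matter.

**Flat annuli of another width.** For $[0,w]\times\mathbb R/\mathbb Z$ the exit point is $x+w\cot\psi$. If this agrees with $x+2\cot\psi$ modulo 1 for all $\psi$, then $(w-2)\cot\psi$ is a continuous integer-valued function of $\psi$ that vanishes at $\pi/2$. So it is zero, and $w=2$. Unlike for the interval, slanted geodesics see the width.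

**Surfaces of revolution.** Let $N=[0,\ell]\times\mathbb R/\mathbb Z$ with metric $dt^2+f(t)^2d\theta^2$ and $f(0)=f(\ell)=1$, and suppose it has the scattering data of $M$ with the obvious boundary identification. A geodesic starting at $t=0$ at angle $\psi$ with the boundary has Clairaut constant $k=\cos\psi$.

Take $0<k<1$. Along the geodesic $k=f\cdot(f\theta')\le f$, and the geodesic crosses every value of $t$. So $f\ge k$ for all $k<1$, that is, $f\ge1$. Then $dt/d\tau=\sqrt{1-k^2/f^2}>0$ ($\tau$ is arclength), so $d\theta/dt=k/(f\sqrt{f^2-k^2})$. The total shift is continuous in $\psi$, vanishes at $\psi=\pi/2$ and agrees with $2\cot\psi$ modulo 1, so it equals $2\cot\psi=2k/\sqrt{1-k^2}$. Dividing by $k$,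
$$\int_0^\ell\frac{dt}{f\sqrt{f^2-k^2}}=\frac{2}{\sqrt{1-k^2}}\qquad(0<k<1).$$

Look at the two ends of the range of $k$.

* Multiply by $\sqrt{1-k^2}$ and let $k\to1$ (glancing geodesics). The integrand $\frac{\sqrt{1-k^2}}{f\sqrt{f^2-k^2}}$ is at most 1 because $f\ge1$. It tends to $1$ where $f=1$ and to $0$ where $f>1$. So the set $\{f=1\}$ has length $2$.
* Let $k\to0$: $\int_0^\ell f^{-2}dt=2$.

Together $\int_{\{f>1\}}f^{-2}dt=0$. Since $\{f>1\}$ is relatively open, it is empty. Hence $f\equiv1$ and $\ell=2$, and the guess survives. The glancing limit produced a large set where the geometry is already right, and a second integral left no room for anything else. The general proof will have this shape.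

## 3. Statements

**Theorem A.** Let $M=[-1,1]\times\mathbb R/\mathbb Z$ with the flat product metric. Let $N$ be a compact connected smooth Riemannian manifold with boundary and $h:\partial M\to\partial N$ an isometry such that $M$ and $N$ have the same scattering data rel $h$. Then there is an isometry $M\to N$ extending $h$. In other words, the flat annulus $D^1\times\mathbb R/\mathbb Z$ is scattering rigid.

**Theorem B.** Let $N$ be a compact connected smooth Riemannian surface with exactly two boundary components $\partial_1,\partial_2$, each parametrized by arclength by $\mathbb R/\mathbb Z$; write $\partial_\theta$ for the unit coordinate field on each. Suppose that for all $x\in\partial_1$ and $0<\psi<\pi$ the vector $\cos\psi\,\partial_\theta+\sin\psi\,\nu_N$ at $x$ is non-trapped and its geodesic exits at the point $x+\sigma(\psi)$ of $\partial_2$ with exit vector $\cos\psi\,\partial_\theta-\sin\psi\,\nu_N$, where $\sigma:(0,\pi)\to\mathbb R$ is smooth and $\sigma(\pi/2)=0$. Put $R(\psi)=-\sin^2\!\psi\,\sigma'(\psi)$. Then $R>0$. If $R_0=\lim_{\psi\to0+}R(\psi)$ exists in $[0,\infty)$, then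
$$\frac1\pi\int_0^\pi R(\psi)\,d\psi\ \ge\ R_0,$$
with equality if and only if $R_0>0$ and there is an isometry from the flat annulus $[0,R_0]\times\mathbb R/\mathbb Z$ onto $N$ mapping $(0,x)$ to $x\in\partial_1$ and $(R_0,x)$ to $x\in\partial_2$.

**Corollary C.** $[0,a]\times\mathbb R/b\mathbb Z$ is scattering rigid for all $a,b>0$. Together with Croke's theorem for $n>1$, $D^n\times\mathbb R/\mathbb Z$ is scattering rigid for every $n\ge1$.

The two theorems share their geometry. Call **(H)** the hypothesis of Theorem B without the assumption on the limit $R_0$.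

*Theorem A satisfies (H).* Since $\partial N$ is isometric to $\partial M$, it is one-dimensional and consists of two circles of length 1. So $N$ is a surface. Put $\partial_1=h(\{-1\}\times\mathbb R/\mathbb Z)$ and $\partial_2=h(\{1\}\times\mathbb R/\mathbb Z)$, with the coordinate $\theta$ transported by $h$. All vectors of $\partial_+\Omega M$ are non-trapped, hence so are those of $\partial_+\Omega N$, and the flat example of Section 1 gives (H) with
$$\sigma(\psi)=2\cot\psi,\qquad R\equiv2 .$$
From here until Section 8 we assume (H) only. Keep $R\equiv2$ in mind.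

**Conventions.** Regard $N$ as contained in a slightly larger open Riemannian surface $\hat N$. Let $N^\circ$ be the interior of $N$. Let $\rho$ be a smooth function on $\hat N$ with $N=\{\rho\ge0\}$, $\partial N=\{\rho=0\}$ and $d\rho\neq0$ on $\partial N$. For $x\in\partial_1$ and $\psi\in(0,\pi)$ let $\gamma_{x,\psi}$ be the geodesic with initial vector $\cos\psi\,\partial_\theta+\sin\psi\,\nu_N$ at $x$. By (H) it runs in $N^\circ$ strictly between time $0$ and its exit time.

## 4. Travel times up to a constant

The first plan of a sensible person is this: show that scattering data determine travel times, then quote the Croke–Herreros lens rigidity theorem.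

**Step 1: the exit time depends only on $\psi$, and its derivative is known.** First, the exit time is smooth in $(x,\psi)$. Let $X_0$ be an initial vector, with exit time $t_0$. The exit vector has nonzero normal component, so $\frac{d}{dt}\rho(\gamma_{X_0}(t))\ne0$ at $t_0$. The implicit function theorem applied to $\rho(\gamma_X(t))=0$, with geodesics continued in $\hat N$, gives a smooth solution $t=\tau(X)$ near $t_0$, unique there. For $X$ near $X_0$ there is no earlier zero: $\frac{d}{dt}\rho(\gamma_X(t))>0$ at $t=0$, so $\rho(\gamma_X(t))>0$ on some interval $(0,\eta]$ that is uniform in $X$ near $X_0$. On the compact interval between $\eta$ and the neighborhood of $t_0$, positivity persists by continuity. So the exit time is $\tau(X)$ near $X_0$.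

Recall the first variation formula. For a smooth family of unit-speed geodesic segments from $x_s$ to $y_s$ with initial velocities $X_s$, final velocities $S_s$ and lengths $L_s$,
$$\frac{d}{ds}L_s=\Big\langle S_s,\frac{dy_s}{ds}\Big\rangle-\Big\langle X_s,\frac{dx_s}{ds}\Big\rangle .$$
Varying $x$: both endpoints move with velocity $\partial_\theta$, so $\partial_xL=\cos\psi-\cos\psi=0$. Varying $\psi$: the starting point is fixed and the endpoint $x+\sigma(\psi)$ moves with velocity $\sigma'(\psi)\partial_\theta$. So the exit time is a function $L_\psi$ of $\psi$ alone, with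
$$L_\psi'=\cos\psi\,\sigma'(\psi)=-\frac{\cos\psi}{\sin^2\psi}\,R(\psi). \tag{1}$$
Put $\ell=L_{\pi/2}>0$. If $R\equiv2$, integration gives
$$L_\psi=\frac2{\sin\psi}+c,\qquad c=\ell-2. \tag{2}$$

If we knew $c=0$ on geodesics from $\partial_1$, the travel times would agree there, and reversing these geodesics would give those from $\partial_2$; lens rigidity would finish. But the first variation formula sees only derivatives, and something must anchor the constant. In the flat unit disk, chords leaving at angle $\psi$ to the boundary have length $2\sin\psi\to0$, so there one would try to fix the constant in the glancing limit. Here glancing geodesics are infinitely long, and $c$ is swamped by $2/\sin\psi$. The interval, where the constant really is free, shows that the worry is not idle. We therefore study the geometry of $N$ directly. The length constant will enter only through $L_\psi\sin\psi=2+c\sin\psi$, which forgets $c$ as $\psi\to0$.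

## 5. Normal geodesics: $N$ is an annulus

**Step 2: $N=[0,\ell]\times\mathbb R/\mathbb Z$ with metric $dt^2+f^2d\theta^2$.** We must exclude handles and a Möbius-type topology, and we want global coordinates. Let
$$E(\theta,t)=\gamma_{\theta,\pi/2}(t),\qquad 0\le t\le\ell .$$
Since $\sigma(\pi/2)=0$, $E(\theta,\ell)$ is the point $\theta\in\partial_2$.

*The normal geodesics are shortest curves from $\partial_1$ to $\partial_2$.* Let $D=d(\partial_1,\partial_2)$ and let $\gamma:[0,D]\to N$ be a shortest unit-speed curve between them, which exists by compactness. It meets $\partial N=\partial_1\cup\partial_2$ only at its endpoints; otherwise a proper piece would already join $\partial_1$ to $\partial_2$. So on $(0,D)$ it is locally shortest in $N^\circ$, hence a geodesic, and it continues as a geodesic of $\hat N$ to the closed interval.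

To see that it starts normally, take $r_0>0$ such that $\partial_1$ has a collar, disjoint from $\partial_2$, with Fermi coordinates $(r,s)$, $0\le r<r_0$, and metric $dr^2+g^2ds^2$. A curve to $\partial_1$ from a collar point $(r,s)$ that stays in the collar has length at least $\int|dr|\ge r$, with equality only for the normal segment. A curve that leaves the collar must traverse it on its return, and has length at least $r_0>r$. So the distance $r$ is realized only by the normal segment. Let $0<\varepsilon<\min(r_0,D)$. Then $d(\gamma(\varepsilon),\partial_1)=\varepsilon$, since otherwise $\gamma$ could be shortened. This is less than $r_0$, while points outside the collar have distance at least $r_0$ from $\partial_1$; so $\gamma(\varepsilon)$ is in the collar and $\gamma|_{[0,\varepsilon]}$ is a normal segment. Hence $\gamma=\gamma_{x,\pi/2}$ for some $x$, and $D=\ell$. Every $\gamma_{\theta,\pi/2}$ joins $\partial_1$ to $\partial_2$ with the same length $\ell=D$. So all of them are shortest.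

*$E$ is injective on $\{0<t<\ell\}$.* As $\gamma_{\theta,\pi/2}$ is shortest, $d(E(\theta,t),\partial_1)=t$. So $E(\theta,t)=E(\theta',t')$ forces $t=t'$. Follow $\gamma_{\theta,\pi/2}$ up to time $t$ and then $\gamma_{\theta',\pi/2}$: this curve has length $\ell$ and joins $\partial_1$ to $\partial_2$, so it is shortest. By the argument above it is a geodesic, with no corner at time $t$. So the two geodesics have the same velocity there, they coincide, and $\theta=\theta'$.

*$E$ is an immersion.* We have $\partial_t\langle\partial_\theta E,\partial_tE\rangle=\langle D_\theta\partial_tE,\partial_tE\rangle=\frac12\partial_\theta|\partial_tE|^2=0$, and the inner product is $0$ at $t=0$. So $\partial_\theta E=f\mathbf n$, where $\mathbf n$ is the parallel unit normal along the geodesic with $\mathbf n=\partial_\theta$ at $t=0$. As $\partial_\theta E$ is a Jacobi field,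
$$f_{tt}+Kf=0,\qquad f(\theta,0)=1,\qquad |f(\theta,\ell)|=1,$$
where $K$ is the Gauss curvature; the last equality holds because $\partial_\theta E(\theta,\ell)$ is the unit vector $\partial_\theta$ on $\partial_2$.

Suppose $f(\theta_0,t_0)=0$ with $0<t_0<\ell$. A nontrivial solution of a second-order linear equation has simple zeros, so $f_t(\theta_0,t_0)\ne0$. With a local orientation of $N$ near $E(\theta_0,t_0)$, the Jacobian determinant of $E$ is $\pm f$ with a locally constant sign. So it takes both signs in every neighborhood of $(\theta_0,t_0)$. But $E$ is continuous and injective there. By invariance of domain it is a homeomorphism from a small disk onto an open set, and its local degree is constantly $+1$ or constantly $-1$. Where the Jacobian is nonzero, the local degree is its sign. This is a contradiction. So $f>0$ on $[0,\ell)$, and then $f(\theta,\ell)=1$.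

*$E$ is a diffeomorphism onto $N$.* Extend $E$ to $t$ slightly outside $[0,\ell]$, with values in $\hat N$; it is still a local diffeomorphism there. Near $t=0$ the function $\rho\circ E$ vanishes on $\{t=0\}$ and has positive $t$-derivative, so on a small neighborhood $U$ of a point of $\{t=0\}$ we have $U\cap E^{-1}(N)=U\cap\{t\ge0\}$. Near $t=\ell$ the same holds with $\{t\le\ell\}$. Also $E$ maps $\{0<t<\ell\}$ into $N^\circ$. So $E:\mathbb R/\mathbb Z\times[0,\ell]\to N$ is a local diffeomorphism of surfaces with boundary, with compact domain and connected target. Such a map is a finite covering. Each point of $\partial_1$ has exactly one preimage, since $E^{-1}(\partial_1)=\{t=0\}$ and $E(\cdot,0)$ is injective. So the degree is 1.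

Hence $N=[0,\ell]\times\mathbb R/\mathbb Z$ with coordinates $(t,\theta)$ and metric $dt^2+f^2d\theta^2$. Put $e_1=\partial_\theta/f$, $e_2=\partial_t$, orient $N$ by $(e_1,e_2)$, and let $i$ be rotation by $+90^\circ$. On both boundary circles $e_1=\partial_\theta$; on $\partial_1$, $\nu_N=e_2$; on $\partial_2$, $\nu_N=-e_2$. So $\gamma_{x,\psi}$ starts at $x$ with velocity $\cos\psi\,e_1+\sin\psi\,e_2$ and arrives at $x+\sigma(\psi)\in\partial_2$ with velocity $\cos\psi\,e_1+\sin\psi\,e_2$.

## 6. Jacobi fields along slanted geodesics

**Step 3: the slanted geodesics spread without focusing, with a known integral.** The scattering data give boundary values of two Jacobi fields; we extract what they say about the inside. Write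
$$F_\psi(x,t)=\gamma_{x,\psi}(t),\qquad (x,t)\in\mathbb R/\mathbb Z\times[0,L_\psi],$$
let $\mathbf n=i\gamma_{x,\psi}'$, which is parallel along the geodesic, and put
$$P=-\langle\partial_xF_\psi,\mathbf n\rangle,\qquad Y=\langle\partial_\psi F_\psi,\mathbf n\rangle .$$
Both are normal components of Jacobi fields, so both solve $y''+Ky=0$ along $\gamma_{x,\psi}$ (primes here mean $d/dt$).

At $t=0$: $\mathbf n=-\sin\psi\,e_1+\cos\psi\,e_2$ and $\partial_xF_\psi=e_1$, so $P(0)=\sin\psi$. The foot point does not depend on $\psi$, so $Y(0)=0$. And $D_t\partial_\psi F_\psi=D_\psi\partial_tF_\psi=-\sin\psi\,e_1+\cos\psi\,e_2=\mathbf n$, so $Y'(0)=1$.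

At $t=L_\psi$: again $\mathbf n=-\sin\psi\,e_1+\cos\psi\,e_2$. Differentiate the identity "$F_\psi(x,L_\psi)$ is the point $x+\sigma(\psi)$ of $\partial_2$". In $x$ we get $\partial_xF_\psi=e_1$. In $\psi$ we get $\partial_\psi F_\psi+L_\psi'\gamma'=\sigma'(\psi)e_1$, and the term with $\gamma'$ drops out when paired with $\mathbf n$. Hence
$$P(L_\psi)=\sin\psi,\qquad Y(L_\psi)=-\sigma'(\psi)\sin\psi=\frac{R(\psi)}{\sin\psi}. \tag{3}$$
The Wronskian is constant, so by its value at $t=0$,
$$PY'-P'Y\equiv\sin\psi. \tag{4}$$

*$P>0$.* As a nontrivial solution, $P$ has only simple zeros, and none at the endpoints of $[0,L_\psi]$. Simple zeros in the open interval move continuously with the parameters, and none are created or destroyed. So the number of zeros is locally constant in $(x,\psi)\in\mathbb R/\mathbb Z\times(0,\pi)$, which is connected. At $\psi=\pi/2$ we have $\mathbf n=-e_1$, so $P=f>0$: no zeros. Hence $P>0$ always. Put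
$$J=\frac{P}{\sin\psi}>0 .$$

*The integral.* By (4), $(Y/P)'=\sin\psi/P^2=1/(J^2\sin\psi)$. Integrate from $0$ to $L_\psi$ and use (3): $\int_0^{L_\psi}\frac{dt}{J^2\sin\psi}=\frac{R(\psi)}{\sin^2\psi}$, that is,
$$\int_0^{L_\psi}J^{-2}\,dt=\frac{R(\psi)}{\sin\psi}. \tag{5}$$
In particular $R>0$, the first claim of Theorem B. In the flat annulus $J\equiv1$; our task for $R\equiv2$ is to show $J\equiv1$.

## 7. Turning angles at a point, and the directions that are missed

**Step 4: for fixed $\psi$ the geodesics foliate $N$.** This lets us stand at a point $q$ and vary $\psi$. The Jacobian determinant of $F_\psi$ in the coordinates $(x,t)$ is $P>0$: in the oriented frame $(\gamma',\mathbf n)$, $\partial_xF=\ast\,\gamma'-P\,\mathbf n$ and $\partial_tF=\gamma'$, so the determinant is $\ast\cdot0-(-P)\cdot1=P$. As for $E$: $F_\psi$ extends to a local diffeomorphism into $\hat N$ on a slightly larger domain. The geodesics are transversal to $\partial N$ at both ends, so near the ends $F_\psi^{-1}(N)$ is locally $\{t\ge0\}$, respectively $\{t\le L_\psi\}$. The map sends $\{0<t<L_\psi\}$ into $N^\circ$, $\{t=L_\psi\}$ to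 $\partial_2$, and $\{t=0\}$ to $\partial_1$ by the identity of $\mathbb R/\mathbb Z$. So it is a finite covering of $N$, of degree 1 because $F_\psi^{-1}(\partial_1)=\{t=0\}$. Hence
$$F_\psi:\mathbb R/\mathbb Z\times[0,L_\psi]\to N\ \text{ is a diffeomorphism, and }\ dA=J\sin\psi\,dx\,dt \tag{6}$$
in its coordinates, where $dA$ is the area element of $N$. The map $(x,s,\psi)\mapsto(F_\psi(x,sL_\psi),\psi)$ from $\mathbb R/\mathbb Z\times[0,1]\times(0,\pi)$ to $N\times(0,\pi)$ is a bijective local diffeomorphism, so its inverse is smooth. Consequently there are unit vector fields $v_\psi$ on $N$, smooth in $(q,\psi)$, whose integral curves are the $\gamma_{x,\psi}$. For fixed $q$, the coordinates $(x,t)$ of $q$ with respect to $F_\psi$ depend smoothly on $\psi$.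

**Step 5: the turning speed at $q$ is $1/J$.** Write $v_\psi(q)=\cos\beta_q(\psi)\,e_1+\sin\beta_q(\psi)\,e_2$ with $\beta_q$ continuous in $\psi$ and $\beta_q(\pi/2)=\pi/2$, as $v_{\pi/2}=e_2$. From now on a prime on $\beta$ means $d/d\psi$. Then $\partial_\psi v_\psi(q)=\beta_q'(\psi)\,iv_\psi(q)$, so $\beta_q'(\psi)$ is smooth in $(q,\psi)$. The claim is
$$\beta_q'(\psi)=\frac1J>0,\qquad J\text{ evaluated at }q. \tag{7}$$

By continuity take $q\in N^\circ$. Let $q=F_\psi(x(\psi),\tau(\psi))$ and $\Gamma(\psi,s)=F_\psi(x(\psi),\tau(\psi)+s)$ for small $|s|$: a family of geodesics through $q$, with $\Gamma(\psi,0)=q$ and $\partial_s\Gamma(\psi,0)=v_\psi(q)$. Writing $\dot x,\dot\tau$ for $\psi$-derivatives, $\partial_\psi\Gamma=\dot x\,\partial_xF+\dot\tau\,\gamma'+\partial_\psi F$ has normal component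
$$z(s)=(-\dot xP+Y)(\tau+s).$$
Since $\Gamma(\psi,0)$ is constant, $z(0)=0$. Since $D_s\partial_\psi\Gamma=D_\psi\partial_s\Gamma=\partial_\psi v_\psi(q)$ at $s=0$, we get $z'(0)=\beta_q'$. So at $\tau$, with $t$-derivatives on $P,Y$,
$$-\dot xP+Y=0,\qquad -\dot xP'+Y'=\beta_q' .$$
Multiply the second equation by $P$ and insert $\dot xP=Y$: $\beta_q'P=PY'-P'Y=\sin\psi$ by (4). This is (7).

**Step 6: the total turning is at most $\pi$.** Let $q\in N^\circ$ and $\psi_1<\psi_2$. The geodesic with initial velocity $v_{\psi_1}(q)$ first meets $\partial N$ in $\partial_2$. The geodesic with initial velocity $-v_{\psi_2}(q)$ runs back along its leaf and first meets $\partial N$ in $\partial_1$. So $v_{\psi_1}(q)\ne-v_{\psi_2}(q)$. The difference $\beta_q(\psi_2)-\beta_q(\psi_1)$ is continuous and increasing in $\psi_2$, starts from $0$ and never equals $\pi$, so it is less than $\pi$. Define the **angle of missed directions** at $q\in N^\circ$ by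
$$\delta(q)=\pi-\int_0^\pi\beta_q'(\psi)\,d\psi\in[0,\pi). \tag{8}$$
Then
$$0<\beta_q(\psi_2)-\beta_q(\psi_1)\le\pi-\delta(q)\le\pi\qquad(\psi_1<\psi_2). \tag{9}$$
We have $\delta<\pi$ because $\beta'>0$, and $\delta$ is measurable because $\beta'$ is positive and continuous in $(q,\psi)$. The null set $\partial N$ is ignored in integrals.

*Example.* In the revolution surfaces of Section 2 with $f\ge1$, Clairaut gives $\cos\beta_q(\psi)=\cos\psi/f$. So $\beta_q$ runs from $\arccos(1/f)$ to $\pi-\arccos(1/f)$, and $\delta=2\arccos(1/f)$. Thus $\{\delta=0\}=\{f=1\}$, exactly the set found there by the glancing limit.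

**Step 7: two integral identities.** These are the only quantitative facts the data give us so far. By (7), (6), (5), for every $\psi\in(0,\pi)$,
$$\int_N\beta'(\psi)\,dA=\int\!\!\int\frac1J\,J\sin\psi\,dt\,dx=L_\psi\sin\psi, \tag{10}$$
$$\int_N\beta'(\psi)^3\,dA=\sin\psi\int\!\!\int J^{-2}\,dt\,dx=R(\psi). \tag{11}$$
When $R\equiv2$ the right sides are $2+c\sin\psi$ and $2$.

**A proof that would work if no direction were missed.** Let $R\equiv2$. Hölder's inequality on $N$ gives
$$2+c\sin\psi\le2^{1/3}\operatorname{Area}(N)^{2/3},$$
and $\psi\to0$ gives $\operatorname{Area}(N)\ge2$. The unknown $c$ has disappeared. On the other side, Hölder in $\psi$ gives, for $q\in N^\circ$,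
$$\int_0^\pi\beta_q'^{\,3}\,d\psi\ \ge\ \frac{1}{\pi^2}\Big(\int_0^\pi\beta_q'\,d\psi\Big)^3=\frac{(\pi-\delta(q))^3}{\pi^2}. \tag{12}$$
If $\delta\equiv0$, the right side is $\pi$. Integrating (11) over $\psi$ would give $2\pi\ge\pi\operatorname{Area}(N)$, so $\operatorname{Area}(N)=2$, equality in Hölder, $\beta'\equiv1$ and $J\equiv1$.

Here is the exact point of failure: nothing yet says $\delta=0$. With $\delta$ present, (12) yields only $\int_N(1-\delta/\pi)^3\,dA\le2$, and this does not conflict with $\operatorname{Area}(N)\ge2$. For instance, area $3$ and constant $(1-\delta/\pi)^3=2/3$ satisfy both. Regions whose points miss many directions count for the area in the first inequality and for little in the second.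

The way out is to apply the first inequality not on all of $N$ but on the set where $\delta$ is small. For that we need to know that, as $\psi\to0$, the mass $\beta'(\psi)\,dA$ does not sit where $\delta>0$. Compare the two glancing foliations $v_\psi$ and $v_{\pi-\psi}$. Where no directions are missed they become opposite in the limit. Where $\delta>0$ the sum $v_\psi+v_{\pi-\psi}$ keeps a definite component along $v_\psi$. But this sum is a gradient, its potential has bounded oscillation, and the leaves are weighted by $\sin\psi$.

## 8. The glancing limit and closed one-forms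

**Step 8: $\beta'(\psi)\,dA$ does not charge $\{\delta>0\}$ as $\psi\to0$.** Let $\omega_\psi=\langle v_\psi,\cdot\rangle$. In the coordinates of $F_\psi$,
$$\omega_\psi=dt+\cos\psi\,dx .$$
Indeed $\omega_\psi(\partial_t)=1$; also $\omega_\psi(\partial_x)=\langle\partial_tF,\partial_xF\rangle$ satisfies $\partial_t\langle\partial_xF,\partial_tF\rangle=\langle D_x\partial_tF,\partial_tF\rangle=0$ and equals $\cos\psi$ at $t=0$. So $\omega_\psi$ is closed. On each boundary circle $v_\psi=\cos\psi\,e_1+\sin\psi\,e_2$, so the restriction of $\omega_\psi$ there is $\cos\psi\,d\theta$.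

Let $0<\psi<\pi/2$. The closed form $\omega_\psi+\omega_{\pi-\psi}$ restricts to $0$ on $\partial N$, and $\partial_1$ generates $H_1(N)$ because $N$ is an annulus. So all its periods vanish, and
$$\omega_\psi+\omega_{\pi-\psi}=du_\psi$$
for a smooth function $u_\psi$ on $N$ that is constant on $\partial_1$ and constant on $\partial_2$. (In the flat annulus of width 2 with $0\le t\le2$, $\omega_\psi=\cos\psi\,d\theta+\sin\psi\,dt$ and $u_\psi=2t\sin\psi$.) Since $|du_\psi|\le2$ and $\partial_1,\partial_2$ are joined by a curve of length $\ell$, $H_\psi:=u_\psi(\partial_2)-u_\psi(\partial_1)\le2\ell$.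

By (6) and (7), $\beta'(\psi)\,dA=\sin\psi\,dx\,dt$ in the coordinates of $F_\psi$, where $v_\psi=\partial_t$. Integrating along leaves, which run from $\partial_1$ to $\partial_2$,
$$\int_N(v_\psi u_\psi)\,\beta'(\psi)\,dA=\sin\psi\int\!\!\int\partial_tu_\psi\,dt\,dx=H_\psi\sin\psi\le2\ell\sin\psi .$$
On the other hand, on $N^\circ$, by (9) and because $\cos$ is decreasing on $[0,\pi]$,
$$v_\psi u_\psi=\langle v_\psi,v_\psi+v_{\pi-\psi}\rangle=1+\cos\big(\beta(\pi-\psi)-\beta(\psi)\big)\ \ge\ 1+\cos(\pi-\delta)=1-\cos\delta .$$
Therefore
$$\int_N(1-\cos\delta)\,\beta'(\psi)\,dA\le2\ell\sin\psi\qquad(0<\psi<\pi/2). \tag{13}$$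

**Step 9: a lower bound on $\{\delta<\varepsilon\}$.** Let $0<\varepsilon<\pi$. On $\{\delta\ge\varepsilon\}$ we have $1-\cos\delta\ge1-\cos\varepsilon>0$. So (13) bounds $\int_{\{\delta\ge\varepsilon\}}\beta'\,dA$ by $2\ell\sin\psi/(1-\cos\varepsilon)$, and (10) gives the first inequality in
$$L_\psi\sin\psi-\frac{2\ell\sin\psi}{1-\cos\varepsilon}\ \le\ \int_{\{\delta<\varepsilon\}}\beta'(\psi)\,dA\ \le\ R(\psi)^{1/3}\operatorname{Area}\{\delta<\varepsilon\}^{2/3}. \tag{14}$$
The second inequality is Hölder's inequality with (11).

## 9. Proof of Theorem A

Here $R\equiv2$ and $L_\psi\sin\psi=2+c\sin\psi$. Let $Z=\{q\in N^\circ:\delta(q)=0\}$.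

**Step 10: $\operatorname{Area}(Z)\ge2$.** Let $\psi\to0$ in (14) with $\varepsilon$ fixed. The left side tends to $2$, so $2\le2^{1/3}\operatorname{Area}\{\delta<\varepsilon\}^{2/3}$, that is, $\operatorname{Area}\{\delta<\varepsilon\}\ge2$. As $\varepsilon\to0$ the sets $\{\delta<\varepsilon\}$ decrease to $Z$, and $N$ has finite area. So $\operatorname{Area}(Z)\ge2$.

**Step 11: no room is left.** Integrate (11) over $\psi\in(0,\pi)$, exchange integrals by Tonelli, and use (12), whose right side is $\pi$ on $Z$:
$$2\pi=\int_N\int_0^\pi\beta_q'^{\,3}\,d\psi\,dA\ \ge\ \pi\operatorname{Area}(Z)+\int_{N^\circ\setminus Z}\frac{(\pi-\delta)^3}{\pi^2}\,dA\ \ge\ 2\pi .$$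
Equality holds throughout. Since $\operatorname{Area}(Z)\ge2$, the integral over $N^\circ\setminus Z$ vanishes; as $\pi-\delta>0$, the set $N^\circ\setminus Z$ has area $0$. For almost every $q$ there is equality in Hölder's inequality (12) with $\delta(q)=0$. So $\beta_q'$ is constant in $\psi$ with integral $\pi$ over $(0,\pi)$, hence $\beta_q'\equiv1$. A set of full measure is dense, so by continuity $\beta_q'(\psi)=1$ for all $q\in N$ and $\psi\in(0,\pi)$. By (7), $J\equiv1$.

**Step 12: the isometry.** With $J\equiv1$, (5) reads $L_\psi=2/\sin\psi$. So $c=0$ and $\ell=2$. At $\psi=\pi/2$, $f=P=J=1$. Thus $N=[0,2]\times\mathbb R/\mathbb Z$ with metric $dt^2+d\theta^2$, and $(s,\theta)\mapsto E(\theta,s+1)$ is an isometry $M\to N$. At $s=-1$ it is $E(\theta,0)=h(-1,\theta)$, and at $s=1$ it is $E(\theta,2)=h(1,\theta)$. So it extends $h$. $\blacksquare$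

The travel times, $c=0$, come out only in the last line; lens rigidity was not used.

## 10. Variable $R$: proofs of Theorem B and Corollary C

Steps 1–9 used only (H), and (5) gave $R>0$. Assume that $R_0=\lim_{\psi\to0+}R(\psi)$ exists in $[0,\infty)$.

**The case $R_0=0$.** As $R>0$, $\frac1\pi\int_0^\pi R\,d\psi>0=R_0$. The inequality holds, strictly, so this case contributes nothing to the equality statement. From now on let $R_0>0$.

**Step 13: $L_\psi\sin\psi\to R_0$ as $\psi\to0$.** This replaces formula (2). Given $\eta>0$, choose $\psi_0<\pi/2$ with $|R-R_0|<\eta$ on $(0,\psi_0)$. For $\psi<\psi_0$, (1) gives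
$$L_\psi=L_{\psi_0}+\int_\psi^{\psi_0}\frac{\cos s}{\sin^2s}R(s)\,ds,\qquad \int_\psi^{\psi_0}\frac{\cos s}{\sin^2s}\,ds=\frac1{\sin\psi}-\frac1{\sin\psi_0}.$$
So $L_\psi\sin\psi$ lies between $L_{\psi_0}\sin\psi+(R_0-\eta)\big(1-\frac{\sin\psi}{\sin\psi_0}\big)$ and the same expression with $R_0+\eta$. As $\psi\to0$ these tend to $R_0-\eta$ and $R_0+\eta$. As $\eta$ was arbitrary, the claim follows.

**Step 14: the inequality.** Let $\psi\to0$ in (14): $R_0\le R_0^{1/3}\operatorname{Area}\{\delta<\varepsilon\}^{2/3}$. Since $R_0>0$, $\operatorname{Area}\{\delta<\varepsilon\}\ge R_0$ for every $\varepsilon\in(0,\pi)$, and $\varepsilon\to0$ gives $\operatorname{Area}(Z)\ge R_0$. Integrating (11) over $\psi$ with Tonelli and (12),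
$$\int_0^\pi R\,d\psi=\int_N\int_0^\pi\beta_q'^{\,3}\,d\psi\,dA\ \ge\ \pi\operatorname{Area}(Z)+\frac1{\pi^2}\int_{N^\circ\setminus Z}(\pi-\delta)^3\,dA\ \ge\ \pi R_0, \tag{15}$$
where the left side may be $+\infty$. This is the asserted inequality.

**Step 15: equality.** If $\int_0^\pi R\,d\psi=\pi R_0$, all terms in (15) are finite and equal. So $\operatorname{Area}(Z)=R_0$, and $N^\circ\setminus Z$ is null because $\pi-\delta>0$. For almost every $q$ equality holds in (12) with $\delta(q)=0$; so $\beta_q'\equiv1$ for almost every $q$, and by continuity for every $q\in N$. Then $J\equiv1$ by (7), and $f=J|_{\psi=\pi/2}\equiv1$. So $N=[0,\ell]\times\mathbb R/\mathbb Z$ is flat, with $\ell=\operatorname{Area}(N)=R_0$. The isometry $(t,\theta)\mapsto E(\theta,t)$ from $[0,R_0]\times\mathbb R/\mathbb Z$ to $N$ sends $(0,x)$ to $x\in\partial_1$ and $(R_0,x)$ to $x\in\partial_2$.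

Conversely, suppose $R_0>0$ and such an isometry exists. Straight segments give exit points $x+R_0\cot\psi$, so $\sigma(\psi)-R_0\cot\psi$ is integer-valued and continuous and vanishes at $\pi/2$. Hence $\sigma=R_0\cot\psi$, $R\equiv R_0$, and equality holds. $\blacksquare$

**Proof of Corollary C.** Multiplying all lengths by $1/b$ changes neither angles nor exit points, so we may take $b=1$ (renaming $a/b$ as $a$). Let $N$ have the same scattering data as $[0,a]\times\mathbb R/\mathbb Z$ rel a boundary isometry $h$. As in Section 3, $N$ is a surface with two boundary circles of length 1. Call $\partial_1$ and $\partial_2$ the images under $h$ of $\{0\}\times\mathbb R/\mathbb Z$ and $\{a\}\times\mathbb R/\mathbb Z$, with parametrizations transported by $h$. Then $N$ satisfies the hypotheses of Theorem B with $\sigma=a\cot\psi$. So $R\equiv a=R_0$, and equality holds. The isometry in Theorem B sends $(0,x)$ to $h(0,x)$ and $(a,x)$ to $h(a,x)$, so it extends $h$. The case $a=2$, $b=1$ is $D^1\times\mathbb R/\mathbb Z$ up to translation (or use Theorem A). With Croke's theorem for $n>1$ this gives scattering rigidity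 of $D^n\times\mathbb R/\mathbb Z$ for every $n\ge1$. $\blacksquare$
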